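\title{Poincar\'e polynomials of Hessenberg varieties along a sheet of $\mathfrak{gl}_n$}


\begin{abstract}
Let $X$ be a complex $n\times n$ matrix and let $N$ be a nilpotent matrix in the same sheet of $\mathfrak{gl}_n(\mathbb{C})$. We prove that for every Hessenberg function $h$ the cohomology ring of the Hessenberg variety $\mathrm{Hess}(N,h)$ is isomorphic to the image of the cohomology of the flag variety in the cohomology of $\mathrm{Hess}(X,h)$. Hence each Betti number of $\mathrm{Hess}(X,h)$ is at least the corresponding Betti number of $\mathrm{Hess}(N,h)$, which proves a conjecture posed in work of Harada, Precup and Robichaux. The statement is first proved for varieties of $X$-stable flags, by a computation with derivatives of Vandermonde products, and is then carried to all $h$ by a decomposition of direct image sheaves obtained from the Fourier transform. We also determine when the Poincar\'e polynomials are equal, and we show that near any matrix its sheet is exactly the locus where specialization in cohomology is injective.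
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Hessenberg varieties}
Let $n\ge 1$, let $G=GL_n(\mathbb{C})$ and $\mathfrak{g}=\mathfrak{gl}_n(\mathbb{C})$, and let $\mathrm{Fl}$ be the variety of full flags $V_\bullet=(0\subset V_1\subset\dots\subset V_n=\mathbb{C}^n)$, $\dim V_i=i$. A \emph{Hessenberg function} is a weakly increasing function $h\colon\{1,\dots,n\}\to\{1,\dots,n\}$ with $h(i)\ge i$ for all $i$; we write it as the list $(h(1),\dots,h(n))$. For $X\in\mathfrak{g}$ the \emph{Hessenberg variety} is the closed subvariety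
\[
\mathrm{Hess}(X,h)=\{V_\bullet\in\mathrm{Fl} : XV_i\subseteq V_{h(i)}\ \text{for all } i\}.
\]
The function $h$ measures how far $X$ may move a flag. For the smallest function $\mathrm{id}=(1,2,\dots,n)$ we get the variety $\mathcal{B}_X=\mathrm{Hess}(X,\mathrm{id})$ of $X$-stable flags, which for nilpotent $X$ is the Springer fiber. For the largest function $(n,\dots,n)$ we get all of $\mathrm{Fl}$. Conjugating $X$ translates $\mathrm{Hess}(X,h)$ inside $\mathrm{Fl}$. Replacing $X$ by $tX+c$ with scalars $t\neq0$ and $c$ does not change it, because $V_i\subseteq V_{h(i)}$.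

All cohomology is singular cohomology with rational coefficients, and $\mathrm{Poin}(Z;t)=\sum_{i\geq 0}\dim H^i(Z)\,t^i$.

\subsection*{Sheets}
A \emph{sheet} of $\mathfrak{g}$ is an irreducible component of the set of matrices whose conjugacy class has a given dimension. Sheets are indexed by partitions $\lambda\vdash n$: the sheet $\mathfrak{g}_\lambda$ contains exactly one nilpotent orbit, the one of Jordan type $\lambda$, and we write $N_\lambda$ for a nilpotent matrix of that type. We use only the following concrete description. If $X$ has distinct eigenvalues $c_1,\dots,c_r$ and the Jordan blocks for $c_j$ have sizes given by the partition $\mu^{(j)}$, then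
\[
X\in\mathfrak{g}_\lambda \iff \lambda=\mu^{(1)}+\dots+\mu^{(r)},
\]
where partitions are added part by part. Thus $\mathfrak{g}_{(n)}$ is the set of regular matrices (one Jordan block per eigenvalue) and $\mathfrak{g}_{(1^n)}$ is the set of scalar matrices. Let $\lambda'_1\geq\lambda'_2\geq\cdots$ denote the column lengths of the Young diagram of $\lambda$. Since $\lambda_i$ is the number of columns of length at least $i$,
\begin{equation}\label{eq:columns}
\lambda=\textstyle\sum_j\mu^{(j)}\iff\text{the multiset of column lengths of }\lambda\text{ is the union of those of the }\mu^{(j)}.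
\end{equation}
In particular a semisimple matrix lies in $\mathfrak{g}_\lambda$ exactly when its eigenvalue multiplicities are $\lambda'_1,\lambda'_2,\dots$.

Every Hessenberg variety over the sheet degenerates to the nilpotent one.

\begin{lemma}\label{lem:degen}
Let $X\in\mathfrak{g}_\lambda$. There is a family $X_t\in\mathfrak{g}$, polynomial in $t\in\mathbb{C}$, such that $X_0$ is nilpotent of type $\lambda$ and $X_t$ is conjugate to $tX$ for $t\neq0$.
\end{lemma}

\begin{proof}
Let $X_t$ be block diagonal with $i$-th block of size $\lambda_i$, upper bidiagonal, with all superdiagonal entries $1$ and with $tc_j$ occurring $\mu^{(j)}_i$ times on the diagonal. If $A$ is such a block, of size $m$, then $A-c$ has rank at least $m-1$ for every scalar $c$, so $A$ has one Jordan block per eigenvalue. For $t\ne0$ the $i$-th block thus contributes one Jordan block of size $\mu_i^{(j)}$ for each $tc_j$, and for $t=0$ it is a nilpotent Jordan block of size $\lambda_i$.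
\end{proof}

\subsection*{The conjecture}
All Hessenberg varieties for a fixed $h$ are fibers of one proper map,
\[
\pi_h\colon\ \widetilde{\mathfrak{g}}_h=\{(V_\bullet,Y)\in\mathrm{Fl}\times\mathfrak{g}: YV_i\subseteq V_{h(i)}\ \text{for all } i\}\longrightarrow\mathfrak{g},\qquad (V_\bullet,Y)\mapsto Y .
\]
In a proper family the special fiber tends to be the large one: fiber dimension is upper semicontinuous, so Lemma~\ref{lem:degen} gives $\dim\mathrm{Hess}(X,h)\le\dim\mathrm{Hess}(N_\lambda,h)$. A degeneration that leaves the sheet can create new cohomology. For $n=2$ and $h=\mathrm{id}$, the two stable flags of $\mathrm{diag}(0,t)$ are replaced at $t=0$ by all of $\mathbb{P}^1$, and a class appears in degree $2$. Inside a sheet the behavior is the opposite. It is known that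
\[
\dim\mathrm{Hess}(X,h)=\dim\mathrm{Hess}(N_\lambda,h)\qquad(X\in\mathfrak{g}_\lambda),
\]
a fact that we do not use. And in the sheet $\mathfrak{g}_{(2)}$ the two stable flags of $\bigl(\begin{smallmatrix}0&1\\0&t\end{smallmatrix}\bigr)$ collide as $t\to0$, so that cohomology is lost in the limit and none is gained. One is led to guess that this is the rule. The following conjecture is posed in \cite{HPR}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $h$ be a Hessenberg function, $\lambda\vdash n$ and $X\in\mathfrak{g}_\lambda$. Write}
\begin{equation}\label{eq:ab}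
\mathrm{Poin}(\mathrm{Hess}(X,h);t)=\sum_i a_it^i,\qquad \mathrm{Poin}(\mathrm{Hess}(N_\lambda,h);t)=\sum_i b_it^i .
\end{equation}
\emph{Then $a_i\ge b_i$ for all $i$.}
\end{quote}

A projective variety of dimension $d$ has its last nonzero cohomology group in degree $2d$, so the conjecture refines the inequality $\dim\mathrm{Hess}(X,h)\ge\dim\mathrm{Hess}(N_\lambda,h)$, the half of the dimension equality that semicontinuity does not give.

\subsection*{Results}
The conjecture is true. The inequality comes from an inclusion of rings, and the flag variety supplies it. Let $\rho^h_X\colon H^*(\mathrm{Fl})\to H^*(\mathrm{Hess}(X,h))$ be the restriction map.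

\begin{theorem}\label{thm:A}
Let $h$ be a Hessenberg function, $\lambda\vdash n$ and $X\in\mathfrak{g}_\lambda$.
\begin{enumerate}
\item[(1)] The kernel of $\rho^h_X$ depends only on $\lambda$ and $h$.
\item[(2)] The map $\rho^h_{N_\lambda}$ is surjective.
\end{enumerate}
Hence $H^*(\mathrm{Hess}(N_\lambda,h))\cong\operatorname{im}\rho^h_X\subseteq H^*(\mathrm{Hess}(X,h))$ as graded rings. In particular $a_i\ge b_i$ for all $i$.
\end{theorem}

Two complements follow from the same method. The first settles the case of equality.

\begin{theorem}\label{thm:B}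
Let $X\in\mathfrak{g}_\lambda$ have $r$ distinct eigenvalues, and let $a_i,b_i$ be as in \eqref{eq:ab}. For $n\ge2$ there is a graded vector space $W^\bullet$, depending only on $h$, such that $a_i-b_i\ge(r-1)\dim W^i$ for all $i$, and $W^\bullet\neq0$ if and only if $h(1)<n$. Hence $\mathrm{Poin}(\mathrm{Hess}(X,h);t)=\mathrm{Poin}(\mathrm{Hess}(N_\lambda,h);t)$ if and only if $r=1$ or $h=(n,\dots,n)$.
\end{theorem}

The second replaces $N_\lambda$ by an arbitrary base point and shows that the sheet is the exact hypothesis. For a sufficiently small open ball $U$ around $X$, restriction $H^*(\pi_h^{-1}(U))\to H^*(\mathrm{Hess}(X,h))$ is an isomorphism, so every $X'\in U$ receives a \emph{specialization map} from $X$.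

\begin{theorem}\label{thm:C}
Let $X\in\mathfrak{g}_\lambda$ and let $U$ be a sufficiently small open ball around $X$. If $X'\in U\cap\mathfrak{g}_\lambda$, then for every $h$ the ring map
\[
H^*(\mathrm{Hess}(X,h))\cong H^*(\pi_h^{-1}(U))\longrightarrow H^*(\mathrm{Hess}(X',h))
\]
is injective. Conversely, if $X'\in U$ and this map is injective for $h=\mathrm{id}$, then $X'\in\mathfrak{g}_\lambda$.
\end{theorem}

\subsection*{Plan of the proof}
There are two independent steps. Section~\ref{sec:springer} treats $h=\mathrm{id}$: there $\mathcal{B}_X$ splits along the eigenvalues of $X$, and the kernel of $\rho^{\mathrm{id}}_X$ can be written down explicitly. Section~\ref{sec:transfer} shows that the complexes of sheaves $R\pi_{h*}\mathbb{Q}$ are all built from the same finitely many blocks $C_\mu$, $\mu\vdash n$, and that every block occurs for $h=\mathrm{id}$. A statement about kernels or surjectivity of restriction maps for $h=\mathrm{id}$ is then a statement about each block, hence about each $h$. Both steps are visible for $n=3$, and we begin there.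

\section{Two computations in $\mathfrak{gl}_3$}\label{sec:examples}

Let $x_i\in H^2(\mathrm{Fl})$ be the first Chern class of the line bundle with fiber $V_i/V_{i-1}$. By Borel's theorem the $x_i$ generate $H^*(\mathrm{Fl})$, and the ideal of relations is generated by the symmetric polynomials without constant term.

\begin{example}[stable flags in the sheet $\mathfrak{g}_{(2,1)}$]\label{ex:id}
By \eqref{eq:columns} this sheet consists of the matrices $N+c$ with $N$ nilpotent of type $(2,1)$ and the conjugates of $\mathrm{diag}(c,c,d)$, $c\ne d$. For a $2$-dimensional space $E$ let $y$ be the first Chern class of the tautological line bundle $L$ on $\mathbb{P}(E)$. It generates $H^2$, and $c_1(E/L)=-y$.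

Let $Ne_2=e_1$ and $Ne_1=Ne_3=0$. A stable flag has $V_1\subseteq\ker N=\langle e_1,e_3\rangle$. If $V_1\neq\langle e_1\rangle$, then $N$ is nonzero on $\mathbb{C}^3/V_1$ and $V_2=\ker N$ is forced; if $V_1=\langle e_1\rangle$, then $V_2$ is arbitrary. So $\mathcal{B}_N$ is a union of two projective lines, $\{V_2=\ker N\}$ and $\{V_1=\langle e_1\rangle\}$, meeting in one point, and $\mathrm{Poin}(\mathcal{B}_N;t)=1+2t^2$. On the two lines $(x_1,x_2,x_3)$ restricts to $(y,-y,0)$ and $(0,y,-y)$.

Let $X=\mathrm{diag}(c,c,d)$ and $E=\langle e_1,e_2\rangle$. A stable flag is given by a line $L\subset E$ and by the step at which $e_3$ enters. So $\mathcal{B}_X$ is a disjoint union of three copies of $\mathbb{P}(E)$, with $\mathrm{Poin}(\mathcal{B}_X;t)=3+3t^2$, and $(x_1,x_2,x_3)$ restricts to $(y,-y,0)$, $(y,0,-y)$ and $(0,y,-y)$.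

The class $\alpha x_1+\beta x_2+\gamma x_3$ is therefore sent to
\[
(\alpha-\beta,\ \beta-\gamma)\,y\ \text{ on }\mathcal{B}_N,\qquad (\alpha-\beta,\ \alpha-\gamma,\ \beta-\gamma)\,y\ \text{ on }\mathcal{B}_X .
\]
The first map is onto $H^2(\mathcal{B}_N)$, and both kernels are given by $\alpha=\beta=\gamma$. This is Theorem~\ref{thm:A}: the ring $H^*(\mathcal{B}_N)$, of graded dimension $1+2t^2$, is the part of $H^*(\mathcal{B}_X)$ that is seen by $\mathrm{Fl}$. Note the form of the answer. The class dies on a component of $\mathcal{B}_X$ exactly when the operator $\alpha\partial_1+\beta\partial_2+\gamma\partial_3$ kills the corresponding polynomial $x_2-x_1$, $x_3-x_1$ or $x_3-x_2$. The kernel is the annihilator of a space of Vandermonde determinants, and the space is determined by the column lengths $2,1$ of $\lambda$.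
\end{example}

\begin{example}[the function $h=(2,3,3)$]\label{ex:233}
The only condition is $XV_1\subseteq V_2$. Let $Z_X\subseteq\mathbb{P}^2$ be the set of $X$-stable lines, the disjoint union of the projectivized eigenspaces. The map $q\colon\mathrm{Hess}(X,h)\to\mathbb{P}^2$, $V_\bullet\mapsto V_1$, has fiber a point outside $Z_X$, where $V_2=V_1+XV_1$ is forced, and fiber $\mathbb{P}^1$ over $Z_X$. So $R^0q_*\mathbb{Q}=\mathbb{Q}_{\mathbb{P}^2}$ and $R^2q_*\mathbb{Q}=\mathbb{Q}_{Z_X}$, trivialized by $x_2$. The Leray spectral sequence has only even rows and columns, hence degenerates, and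
\[
\mathrm{Poin}(\mathrm{Hess}(X,h);t)=1+t^2+t^4+t^2\,\mathrm{Poin}(Z_X;t).
\]
For $X$ regular with $r$ eigenvalues, $Z_X$ is $r$ points and we get $1+(r+1)t^2+t^4$, smallest for $r=1$. In the sheet $\mathfrak{g}_{(2,1)}$ we have $Z_N=\mathbb{P}^1$ and $Z_X=\mathbb{P}^1\sqcup\mathrm{pt}$, which gives $1+2t^2+2t^4$ and $1+3t^2+2t^4$. The point to retain is that the cohomology of $\mathrm{Hess}(X,h)$ depends on $X$ only through $Z_X$, the image of $\mathcal{B}_X$ in $\mathbb{P}^2$: what varies with $X$ is already present for $h=\mathrm{id}$, up to a shift in degree. Proposition~\ref{prop:decomp} is the general form of this observation.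
\end{example}

\begin{remark}\label{rem:hyp}
The condition $h(i)\ge i$ cannot be dropped. For $n=2$ and the weakly increasing function $(1,1)$, the condition $X\mathbb{C}^2\subseteq V_1$ defines a point for $X=N_{(2)}$ and the empty set for $X=\mathrm{diag}(1,2)\in\mathfrak{g}_{(2)}$.
\end{remark}

\section{Stable flags and derivatives of Vandermonde products}\label{sec:springer}

Let $J_X$ be the kernel of the ring map $\mathbb{Q}[x]=\mathbb{Q}[x_1,\dots,x_n]\to H^*(\mathcal{B}_X)$. It is a graded ideal. It is defined for an endomorphism $X$ of any $n$-dimensional space and depends only on the isomorphism class of $X$, since an isomorphism identifies the line bundles $V_i/V_{i-1}$. In this section ``degree'' is polynomial degree, half the cohomological one.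

When $X$ has several eigenvalues, $\mathcal{B}_X$ is a disjoint union of products, so $J_X$ is an intersection of ideals. Intersections of ideals are hard to compare. We pass to orthogonal complements, where intersections become sums and spanning sets can be compared directly.

\subsection*{Inverse systems}
For $f\in\mathbb{Q}[x]$ let $f(\partial)$ be the operator obtained by substituting $\partial_i=\partial/\partial x_i$ for $x_i$, and put $\langle f,g\rangle=(f(\partial)g)(0)$. Then $\langle x^\alpha,x^\beta\rangle$ is $\alpha!$ for $\alpha=\beta$ and $0$ otherwise, so distinct degrees are orthogonal, the pairing is perfect in each degree, and $T^{\perp\perp}=T$ for every graded subspace $T$. Call a graded subspace $M$ an \emph{inverse system} if it is closed under all $\partial_i$, and put $\mathrm{Ann}(M)=\{f: f(\partial)M=0\}$, a graded ideal.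

\begin{lemma}\label{lem:inverse}
\begin{enumerate}
\item[(i)] $\mathrm{Ann}(M)=M^\perp$. The map $M\mapsto\mathrm{Ann}(M)$ is an inclusion-reversing bijection from inverse systems to graded ideals, and $\mathbb{Q}[x]/\mathrm{Ann}(M)$ and $M$ have the same dimension in each degree.
\item[(ii)] $\mathrm{Ann}(\sum_aM_a)=\bigcap_a\mathrm{Ann}(M_a)$.
\item[(iii)] If $M_1\subseteq A_1$ and $M_2\subseteq A_2$ are inverse systems in polynomial rings in disjoint sets of variables, then $\mathrm{Ann}(M_1\otimes M_2)\subseteq A_1\otimes A_2$ is the ideal generated by $\mathrm{Ann}(M_1)$ and $\mathrm{Ann}(M_2)$.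
\end{enumerate}
\end{lemma}

\begin{proof}
Everything follows from $\langle x^\alpha f,g\rangle=\langle f,\partial^\alpha g\rangle=\bigl(\partial^\alpha(f(\partial)g)\bigr)(0)$. If $f\in M^\perp$ and $g\in M$, the second equality shows that all Taylor coefficients of $f(\partial)g$ vanish, so $M^\perp\subseteq\mathrm{Ann}(M)$; the reverse inclusion holds by definition. If $I$ is a graded ideal, the first equality shows that $I^\perp$ is an inverse system. So $M\mapsto M^\perp$ and $I\mapsto I^\perp$ are inverse bijections, which gives (i). Part (ii) holds by definition. For (iii) let $I_k=\mathrm{Ann}(M_k)$. The pairing on $A_1\otimes A_2$ is the tensor product of the pairings, so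
\[
(I_1\otimes A_2+A_1\otimes I_2)^\perp=(M_1\otimes A_2)\cap(A_1\otimes M_2)=M_1\otimes M_2 ,
\]
and (i) gives the claim.
\end{proof}

\subsection*{The spaces $M_\lambda$}
For $Q\subseteq\{1,\dots,n\}$ let $\Delta(Q)=\prod_{p<q\text{ in }Q}(x_q-x_p)$, and for a set partition $P$ let $\Delta_P=\prod_{Q\in P}\Delta(Q)$. Say that $P$ has \emph{shape} $\lambda$ if its block sizes are the column lengths $\lambda'_1,\lambda'_2,\dots$. Let $M_\lambda\subseteq\mathbb{Q}[x]$ be the span of all iterated partial derivatives, of order $\ge0$, of all $\Delta_P$ with $P$ a set partition of $\{1,\dots,n\}$ of shape $\lambda$. For example $M_{(n)}=\mathbb{Q}$ and $M_{(2,1)}=\langle 1,\,x_2-x_1,\,x_3-x_1\rangle$.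

The top degree of $M_\lambda$ is $n(\lambda)=\sum_k\binom{\lambda'_k}{2}=\sum_i(i-1)\lambda_i$, and the second formula shows that $n(\mu+\nu)=n(\mu)+n(\nu)$. The top-degree part is the span of the $\Delta_P$, which is the Specht module $S^\lambda$. Recall that the $S^\lambda$, $\lambda\vdash n$, are defined over $\mathbb{Q}$, absolutely irreducible, pairwise non-isomorphic, and exhaust the irreducible representations of $S_n$; that $S^{(n)}$ is trivial; and that the permutation representation is $\mathbb{Q}^n=S^{(n)}\oplus S^{(n-1,1)}$. Consequently, for $\mu,\nu\vdash n$,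
\begin{equation}\label{eq:rigid}
M_\nu\subseteq M_\mu\ \Longrightarrow\ n(\nu)\le n(\mu),\ \text{ with equality only if }\nu=\mu ,
\end{equation}
because in the case of equality $S^\nu$ is a nonzero submodule of $S^\mu$.

\begin{proposition}\label{prop:springer}
If $X\in\mathfrak{g}_\lambda$, then $J_X=\mathrm{Ann}(M_\lambda)$. Moreover $\rho^{\mathrm{id}}_{N_\lambda}$ is surjective.
\end{proposition}

The proof goes from the easy end of the sheet to the hard end and back. For semisimple $X$ the variety $\mathcal{B}_X$ is a union of products of flag varieties and $J_X$ is computed from Borel's theorem. Degeneration gives one inclusion for $J_{N_\lambda}$. Two dimension counts, run by parallel inductions, force equality. The general $X$ is then assembled from nilpotent pieces. We first set up the assembly.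

\subsection*{Splitting along eigenvalues}
Let $\mathbb{C}^n=E_1\oplus\dots\oplus E_r$ be a decomposition into $X$-stable subspaces on which $X$ has pairwise disjoint spectra; an $E_j$ may carry several eigenvalues. Put $m_j=\dim E_j$ and $X_j=X|_{E_j}$. A \emph{word} is a map $\omega\colon\{1,\dots,n\}\to\{1,\dots,r\}$ with $|\omega^{-1}(j)|=m_j$ for all $j$. To $V_\bullet\in\mathcal{B}_X$ attach the word $\omega$ with $\omega(i)=j$ if the eigenvalue of $X$ on $V_i/V_{i-1}$ belongs to the spectrum of $X_j$, and let $\mathcal{B}^\omega_X$ be the set of stable flags with word $\omega$. For $I=\{i_1<\dots<i_m\}\subseteq\{1,\dots,n\}$ and a subspace $T\subseteq\mathbb{Q}[x_1,\dots,x_m]$, let $T(I)$ be the image of $T$ under $x_s\mapsto x_{i_s}$.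

\begin{lemma}\label{lem:split}
\begin{enumerate}
\item[(i)] The sets $\mathcal{B}_X^\omega$ are open and closed in $\mathcal{B}_X$, and $\mathcal{B}^\omega_X\cong\prod_j\mathcal{B}_{X_j}$. If $i$ is the $s$-th element of $\omega^{-1}(j)$, then $x_i$ restricts to the pullback of the class $x_s$ of the $j$-th factor.
\item[(ii)] Suppose that $J_{X_j}=\mathrm{Ann}(M_{\nu^{(j)}})$ with $\nu^{(j)}\vdash m_j$ for all $j$. Then the kernel of $\mathbb{Q}[x]\to H^*(\mathcal{B}^\omega_X)$ is $\mathrm{Ann}\bigl(\bigotimes_jM_{\nu^{(j)}}(\omega^{-1}(j))\bigr)$, and $J_X=\mathrm{Ann}(M_\nu)$ with $\nu=\sum_j\nu^{(j)}$.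
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The eigenvalue of $X$ on $V_i/V_{i-1}$ is a continuous function on $\mathcal{B}_X$ with values in a finite set, so the word is locally constant. Given stable flags $F^{(j)}_\bullet$ in the $E_j$, put $V_i=\bigoplus_jF^{(j)}_{s_j(i)}$ with $s_j(i)=|\omega^{-1}(j)\cap\{1,\dots,i\}|$. This defines a continuous map $\prod_j\mathcal{B}_{X_j}\to\mathcal{B}_X^\omega$. Every $X$-stable subspace $V$ equals $\bigoplus_j(V\cap E_j)$, since the projections to the $E_j$ are polynomials in $X$; so the map is bijective, with inverse $V_\bullet\mapsto(V_\bullet\cap E_j)_j$, repetitions deleted. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. Finally $V_i/V_{i-1}=F^{(j)}_s/F^{(j)}_{s-1}$ for $i,j,s$ as in the statement.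

(ii) By (i) and the K\"unneth formula, $\mathbb{Q}[x]\to H^*(\mathcal{B}_X^\omega)$ is a tensor product of maps with kernels $J_{X_j}(\omega^{-1}(j))$. Its kernel is the ideal that these generate, and Lemma~\ref{lem:inverse}(iii) gives the first claim. The ideal $J_X$ is the intersection of these kernels over all words, so $J_X=\mathrm{Ann}(M)$ with $M=\sum_\omega\bigotimes_jM_{\nu^{(j)}}(\omega^{-1}(j))$. The space $M$ is spanned by the derivatives of the products $\prod_j\Delta_{P^{(j)}}$, where $\omega$ is a word and $P^{(j)}$ is a set partition of $\omega^{-1}(j)$ of shape $\nu^{(j)}$. By \eqref{eq:columns} such a product is $\Delta_P$ for the set partition $P=\bigcup_jP^{(j)}$ of shape $\nu$. Conversely, the blocks of any $P$ of shape $\nu$ can be distributed, again by \eqref{eq:columns}, into groups $P^{(j)}$ of shape $\nu^{(j)}$, and the groups define a word. Hence $M=M_\nu$.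
\end{proof}

The last argument is the only place in the proof of Theorem~\ref{thm:A} where the sheet condition enters for a general $X$: the space $M_\nu$ remembers the block sizes and forgets to which eigenvalue a block belongs.

\subsection*{Two dimension counts}
Let $\ell=\ell(\lambda)$ be the number of parts and $d_\lambda=n!/\prod_k\lambda_k!$. For $1\le i\le\ell$ let $\lambda^{(i)}\vdash n-1$ be obtained by lowering $\lambda_i$ by $1$ and re-sorting. Then $d_{\lambda^{(i)}}=(n-1)!\,\lambda_i/\prod_k\lambda_k!$, so
\begin{equation}\label{eq:rec}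
d_\lambda=\sum_{i=1}^{\ell}d_{\lambda^{(i)}} .
\end{equation}

\begin{lemma}\label{lem:lower}
$\dim M_\lambda\ge d_\lambda$.
\end{lemma}

\begin{proof}
Induct on $n$; for $n=0$ both sides are $1$. Filter $M_\lambda$ by the degree in $x_n$. Let $\Lambda_k\subseteq\mathbb{Q}[x_1,\dots,x_{n-1}]$ be the space of all $g$ such that $M_\lambda$ contains an element $x_n^kg+(\text{terms of lower degree in }x_n)$. The $\Lambda_k$ are the graded pieces of the filtration, so $\dim M_\lambda=\sum_k\dim\Lambda_k$, and each $\Lambda_k$ is closed under $\partial_1,\dots,\partial_{n-1}$. We show $M_{\lambda^{(i)}}\subseteq\Lambda_{i-1}$; induction and \eqref{eq:rec} then finish the proof.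

Fix $i$, and put $p=\lambda_i$ and $c=\lambda'_p$. Row $c$ is the last row of length $p$, so $c\ge i$, and $\lambda^{(i)}$ is obtained by deleting the bottom box of column $p$: its column lengths are those of $\lambda$ with one $c$ replaced by $c-1$. Let $P'$ be a set partition of $\{1,\dots,n-1\}$ of shape $\lambda^{(i)}$, let $Q'$ be a block of size $c-1$ (an added empty block if $c=1$), and let $P$ be obtained by adding $n$ to $Q'$. Then $P$ has shape $\lambda$ and $\Delta_P=\Delta_{P'}\prod_{q\in Q'}(x_n-x_q)$ has leading term $x_n^{c-1}\Delta_{P'}$. The rows of length $p$ all give the same $\lambda^{(i)}$, and we place these copies in different $\Lambda_k$ by differentiating: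
\[
\partial_n^{\,c-i}\Delta_P=\frac{(c-1)!}{(i-1)!}\,x_n^{i-1}\Delta_{P'}+(\text{lower in }x_n).
\]
So $\Delta_{P'}\in\Lambda_{i-1}$, and all its derivatives lie in $\Lambda_{i-1}$ as well.
\end{proof}

\begin{lemma}\label{lem:upper}
$\dim H^*(\mathcal{B}_{N_\lambda})\le d_\lambda$.
\end{lemma}

\begin{proof}
Induct on $n$; for $n=0$ the variety is a point. Let $N=N_\lambda$, $E=\mathbb{C}^n$, and consider $q\colon\mathcal{B}_N\to\mathbb{P}(\ker N)$, $V_\bullet\mapsto V_1$. The fiber over $V_1$ is the Springer fiber of $N$ acting on $E/V_1$. Its type depends on how deep $V_1$ lies in the images of the powers of $N$, so we introduce $D_p=\ker N\cap N^{p-1}E$. Then $\ker N=D_1\supseteq D_2\supseteq\cdots$, and $\dim D_p=\lambda'_p$ is the number of Jordan blocks of size at least $p$.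

\emph{Every $v\in D_p\setminus D_{p+1}$ is the end of a Jordan block of size $p$.} Write $v=N^{p-1}u$. Then $N^pu=0$, and $\mathbb{C}[N]u$ has basis $u,Nu,\dots,N^{p-1}u$. Since $v\notin N^pE$, there is a linear functional $\varphi$ on $E$ with $\varphi(v)=1$ and $\varphi(N^pE)=0$. Put $E'=\{w:\varphi(N^kw)=0\text{ for }0\le k\le p-1\}$. It is $N$-stable because $\varphi$ vanishes on $N^pE$. The matrix $(\varphi(N^{k+s}u))_{0\le k,s\le p-1}$ has entries $1$ for $k+s=p-1$ and $0$ for $k+s\ge p$, so it is invertible, which means $E'\cap\mathbb{C}[N]u=0$. As $E'$ has codimension at most $p$, we get $E=\mathbb{C}[N]u\oplus E'$. By uniqueness of the Jordan form, $N|_{E'}$ has type $\lambda$ with one part $p$ removed.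

Two consequences follow. First, $N$ acts on $E/\mathbb{C}v=(\mathbb{C}[N]u/\mathbb{C}v)\oplus E'$ with type $\lambda$ with one part $p$ lowered by $1$. Second, the centralizer $G_N$ of $N$ in $G$ acts transitively on $O_p=\mathbb{P}(D_p)\setminus\mathbb{P}(D_{p+1})$: for two vectors $v_1,v_2$ with decompositions as above, send $u_1$ to $u_2$ and choose any $\mathbb{C}[N]$-isomorphism $E'_1\cong E'_2$. The map $q$ is $G_N$-equivariant and the orbit map $G_N\to O_p$ has local continuous sections, so $q$ is a locally trivial fiber bundle over $O_p$.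

Choose a full flag $F_1\subset\dots\subset F_\ell=\ker N$ containing all nonzero $D_p$. The cell $\mathbb{P}(F_i)\setminus\mathbb{P}(F_{i-1})\cong\mathbb{A}^{i-1}$ lies in $O_p$ when $\lambda'_{p+1}<i\le\lambda'_p$, that is, for $p=\lambda_i$. The cell is contractible, so its preimage is homeomorphic to $\mathbb{A}^{i-1}\times\mathcal{B}_{N_{\lambda^{(i)}}}$, whose compactly supported cohomology has total dimension $\dim H^*(\mathcal{B}_{N_{\lambda^{(i)}}})$. The long exact sequences of $H^*_c$ for the closed filtration by the sets $q^{-1}(\mathbb{P}(F_i))$ give $\dim H^*(\mathcal{B}_N)\le\sum_i\dim H^*(\mathcal{B}_{N_{\lambda^{(i)}}})$, and \eqref{eq:rec} finishes the induction.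
\end{proof}

For $\lambda=(2,1)$ the two inductions match term by term: $\Lambda_0=\langle1,x_2-x_1\rangle=M_{(1,1)}$ corresponds to the fiber $\mathbb{P}^1$ over the point $\langle e_1\rangle$ in Example~\ref{ex:id}, and $\Lambda_1=\mathbb{Q}=M_{(2)}$ to the cell $\mathbb{A}^1$ with one-point fibers.

\begin{proof}[Proof of Proposition~\ref{prop:springer}]
\emph{Scalar matrices.} Let $X$ be scalar on $\mathbb{C}^m$, so that $\mathcal{B}_X$ is the flag variety and $J_X=I$, the ideal generated by symmetric polynomials without constant term. We claim $I=\mathrm{Ann}(M_{(1^m)})$, where $M_{(1^m)}$ is spanned by the derivatives of $\Delta=\Delta(\{1,\dots,m\})$. If $f$ is symmetric and homogeneous of positive degree, then $f(\partial)\Delta$ is alternating, hence divisible by $\Delta$, and of smaller degree, hence zero. So $I\subseteq\mathrm{Ann}(M_{(1^m)})$. By Poincar\'e duality for the flag variety, $\mathbb{Q}[x]/I$ is one-dimensional in its top degree $\binom m2$ and every nonzero graded ideal contains this top piece. The surjection $\mathbb{Q}[x]/I\to\mathbb{Q}[x]/\mathrm{Ann}(M_{(1^m)})$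 is nonzero in degree $\binom m2$ by Lemma~\ref{lem:inverse}(i), since $\Delta$ has this degree. Its kernel is therefore zero.

\emph{Semisimple matrices.} If $S\in\mathfrak{g}_\lambda$ is semisimple, take the $E_j$ to be its eigenspaces and $\nu^{(j)}=(1^{m_j})$ in Lemma~\ref{lem:split}(ii). Since $\sum_j\nu^{(j)}=\lambda$, we get $J_S=\mathrm{Ann}(M_\lambda)$.

\emph{The inclusion $J_{N_\lambda}\subseteq\mathrm{Ann}(M_\lambda)$.} Let $S_t$ be the family of Lemma~\ref{lem:degen} for a semisimple $S\in\mathfrak{g}_\lambda$, and take $N_\lambda=S_0$. A polynomial $f$ defines a class on $\widetilde{\mathfrak{g}}_{\mathrm{id}}$ by pullback from $\mathrm{Fl}$. Since $\pi=\pi_{\mathrm{id}}$ is proper, $H^*(\pi^{-1}(S_0))=\varinjlim H^*(\pi^{-1}(U))$ over neighborhoods $U$ of $S_0$. So if $f\in J_{S_0}$, then $f$ vanishes on some $\pi^{-1}(U)$, hence on $\mathcal{B}_{S_t}$ for small $t\neq0$, and $f\in J_{S_t}=\mathrm{Ann}(M_\lambda)$.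

\emph{Nilpotent matrices.} By Lemma~\ref{lem:upper}, the inclusion just proved, Lemma~\ref{lem:inverse}(i) and Lemma~\ref{lem:lower},
\[
d_\lambda\ge\dim H^*(\mathcal{B}_{N_\lambda})\ge\dim\mathbb{Q}[x]/J_{N_\lambda}\ge\dim\mathbb{Q}[x]/\mathrm{Ann}(M_\lambda)=\dim M_\lambda\ge d_\lambda .
\]
All inequalities are equalities. The second says that $\rho^{\mathrm{id}}_{N_\lambda}$ is surjective, the third that $J_{N_\lambda}=\mathrm{Ann}(M_\lambda)$.

\emph{General $X\in\mathfrak{g}_\lambda$.} Take the $E_j$ to be the generalized eigenspaces. Then $X_j$ is a scalar plus a nilpotent of type $\mu^{(j)}$, so $J_{X_j}=\mathrm{Ann}(M_{\mu^{(j)}})$, and Lemma~\ref{lem:split}(ii) gives $J_X=\mathrm{Ann}(M_\lambda)$.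
\end{proof}

\section{Transfer to all Hessenberg functions}\label{sec:transfer}

For $h\ne\mathrm{id}$ the subspaces of a flag in $\mathrm{Hess}(X,h)$ are not $X$-stable, and the splitting along eigenvalues is lost. We study instead all fibers of $\pi_h$ at once, through the complex $K_h=R\pi_{h*}\mathbb{Q}$ on $\mathfrak{g}$.

\subsection*{Facts from sheaf theory}
We work in the bounded derived category of constructible complexes of sheaves of $\mathbb{Q}$-vector spaces on a complex variety $Z$, in the classical topology. For a complex $C$ we write $C_z=\bigoplus_i\mathcal{H}^i(C)_z$ for its stalk cohomology.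
\begin{enumerate}
\item[(F1)] \emph{Base change.} If $f\colon Y\to Z$ is proper, then $H^*(U,Rf_*\mathbb{Q})=H^*(f^{-1}(U))$ for $U$ open, $(Rf_*\mathbb{Q})_z=H^*(f^{-1}(z))$, and the natural map from the first to the second is restriction. Moreover $Rf_*$ commutes with pullback in Cartesian squares.
\item[(F2)] \emph{Small balls.} If $C$ is constructible on an affine space, then $H^*(U,C)\to C_z$ is an isomorphism for every sufficiently small open ball $U$ around $z$.
\item[(F3)] \emph{Intersection complexes.} For an irreducible closed subvariety $Z'\subseteq Z$ and a local system $\mathcal{L}$ on a smooth dense open subset $j\colon Z^\circ\hookrightarrow Z'$, the perverse sheaf $IC(Z',\mathcal{L})$ is supported on $Z'$, restricts to $\mathcal{L}[\dim Z']$ on $Z^\circ$, is additive in $\mathcal{L}$ and does not change if $Z^\circ$ is shrunk. Deligne's construction obtains it from $\mathcal{L}$ by iterated derived direct images and truncations; it shows that the lowest cohomology sheaf, in degree $-\dim Z'$, is the underived direct image $j_*\mathcal{L}$. Perverse sheaves form an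 abelian category in which every object has finite length, and the simple objects are the $IC(Z',\mathcal{L})$ with $\mathcal{L}$ irreducible.
\item[(F4)] \emph{Smooth pullback.} If $f$ is smooth and surjective with connected fibers of dimension $d$, then $f^*[d]$ sends simple perverse sheaves to simple perverse sheaves.
\item[(F5)] \emph{Decomposition theorem.} If $f\colon Y\to Z$ is proper and $Y$ is smooth, then $Rf_*\mathbb{Q}$ is a direct sum of shifts of simple perverse sheaves.
\item[(F6)] \emph{Small and semismall maps.} Let $f\colon Y\to Z$ be proper and surjective with $Y$ smooth and irreducible of dimension $d=\dim Z$. It is \emph{semismall} if the locus of $z$ with $\dim f^{-1}(z)\ge k$ has codimension at least $2k$ for all $k\geq 1$, and \emph{small} if the codimension is greater than $2k$ for all $k\ge1$. If $f$ is small and is a covering over a smooth dense open set $Z^\circ$, then $Rf_*\mathbb{Q}[d]=IC(Z,f_*\mathbb{Q}|_{Z^\circ})$. If $f$ is semismall and locally trivial over the strata $O$ of a stratification, then $Rf_*\mathbb{Q}[d]=\bigoplus_OIC(\overline{O},\mathcal{L}_O)$,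 where the rank of $\mathcal{L}_O$ is the number of irreducible components of dimension $\frac12\operatorname{codim}O$ of a fiber over $O$.
\end{enumerate}

\subsection*{The blocks $C_\mu$}
Write $\pi=\pi_{\mathrm{id}}$ and $K=K_{\mathrm{id}}$. Let $B\subseteq G$ be the group of upper triangular matrices, so $\mathrm{Fl}=G/B$; let $\mathfrak{b}$ and $\mathfrak{n}$ be the spaces of upper and strictly upper triangular matrices; and let $\mathfrak{m}_h$ be the $B$-stable space of matrices that map $\langle e_1,\dots,e_i\rangle$ into $\langle e_1,\dots,e_{h(i)}\rangle$ for all $i$. Then $\widetilde{\mathfrak{g}}_h\cong G\times_B\mathfrak{m}_h$ is a vector subbundle of $\mathrm{Fl}\times\mathfrak{g}\to\mathrm{Fl}$, and $\mathfrak{m}_{\mathrm{id}}=\mathfrak{b}$.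

The map $\pi$ is Grothendieck's simultaneous resolution, and it is small (Lusztig 1981; Borho--MacPherson 1983). Let $\mathfrak{g}^{rs}$ be the set of regular semisimple matrices, the complement of the discriminant hypersurface. A stable flag of $Y\in\mathfrak{g}^{rs}$ is an ordering of its eigenvalues, so over $\mathfrak{g}^{rs}$ the map $\pi$ is a covering whose monodromy is given by the homomorphism $\pi_1(\mathfrak{g}^{rs},Y)\to S_n$ that records how a loop permutes the eigenvalues. The covering is connected, being a nonempty Zariski open subset of the smooth irreducible variety $\widetilde{\mathfrak{g}}_{\mathrm{id}}$, so the homomorphism is onto. Let $\mathcal{L}_\mu$ be the local system with monodromy representation $S^\mu$, and put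
\[
C_\mu=IC(\mathfrak{g},\mathcal{L}_\mu)[-n^2],\qquad C_\mu|_{\mathfrak{g}^{rs}}=\mathcal{L}_\mu\ \text{in degree }0 .
\]
The $C_\mu[n^2]$ are pairwise non-isomorphic simple perverse sheaves, and $C_{(n)}=\mathbb{Q}_{\mathfrak{g}}$. The monodromy of $\pi_*\mathbb{Q}$ is the regular representation, in which $S^\mu$ occurs $\dim S^\mu$ times. By (F6),
\begin{equation}\label{eq:K}
K\cong\bigoplus_{\mu\vdash n}C_\mu\otimes S^\mu ,
\end{equation}
where $S^\mu$ serves only as a nonzero multiplicity space. For $n=2$ this reads $K=\mathbb{Q}_{\mathfrak{g}}\oplus C_{(1,1)}$. The fibers of $\pi$ are two points, one point and $\mathbb{P}^1$, so the stalk of $C_{(1,1)}$ is $\mathbb{Q}$ in degree $0$ at regular semisimple matrices, zero at the other regular matrices, and $\mathbb{Q}$ in degree $2$ at scalars.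

\begin{proposition}\label{prop:decomp}
For every Hessenberg function $h$ there are finite-dimensional graded vector spaces $W^\bullet_\mu=W^\bullet_\mu(h)$ with
\[
K_h\cong\bigoplus_{\mu\vdash n}C_\mu\otimes W_\mu^\bullet=\bigoplus_{\mu,j}C_\mu[-j]\otimes W_\mu^j .
\]
\end{proposition}

The decomposition theorem applied to $\pi_h$ gives simple summands, but it does not say which supports and local systems occur, and $\mathfrak{g}$ has infinitely many $G$-orbits. The Fourier transform removes the difficulty: it exchanges $\mathfrak{m}_h$ with its annihilator, which consists of nilpotent matrices, and the nilpotent cone $\mathcal{N}$ has finitely many orbits $O_\nu$, $\nu\vdash n$.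

A complex on a vector bundle is \emph{conic} if its cohomology sheaves are locally constant on the orbits of $\mathbb{R}_{>0}$ acting by scaling; a direct summand of a conic complex is conic. Identify $\mathfrak{g}$ with its dual by the trace form. Let $\mathbb{F}$ be the Fourier--Sato transform \cite[\S3.7]{KS}, shifted by the complex rank $n^2$, on the trivial bundles $\mathrm{Fl}\times\mathfrak{g}\to\mathrm{Fl}$ and $\mathfrak{g}\to\mathrm{pt}$. We use three properties: $\mathbb{F}$ is an equivalence on conic complexes; it commutes with the proper direct image along the base change $\varpi\colon\mathrm{Fl}\times\mathfrak{g}\to\mathfrak{g}$; and it sends $\mathbb{Q}_F[\operatorname{rk}F]$ to $\mathbb{Q}_{F^\perp}[\operatorname{rk}F^\perp]$ for a complex subbundle $F$ with annihilator $F^\perp$.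

\begin{proof}[Proof of Proposition~\ref{prop:decomp}]
\emph{Step 1: the transform lives on $\mathcal{N}$.} Apply the three properties to $F=\widetilde{\mathfrak{g}}_h$, whose annihilator is $\widetilde{\mathfrak{g}}_h^{\perp}\cong G\times_B\mathfrak{m}_h^\perp$. This gives
\begin{equation}\label{eq:fourier}
\mathbb{F}\bigl(K_h[\dim\mathfrak{m}_h]\bigr)\cong K_h^\perp[\dim\mathfrak{m}_h^\perp],\qquad K_h^\perp=R\varpi_*\mathbb{Q}_{\widetilde{\mathfrak{g}}_h^\perp}.
\end{equation}
Here the hypothesis $h(i)\ge i$ enters: it says $\mathfrak{m}_h\supseteq\mathfrak{b}$, so $\mathfrak{m}_h^\perp\subseteq\mathfrak{b}^\perp$. The trace of $Y$ times the matrix unit in position $(i,j)$ is $Y_{ji}$, so $\mathfrak{b}^\perp=\mathfrak{n}$. Hence $K_h^\perp$ is supported on $\mathcal{N}$. By (F5) it is a direct sum of shifts of simple perverse sheaves.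

\emph{Step 2: each such simple perverse sheaf $\mathcal{P}$ is $IC(\overline{O}_\nu,\mathbb{Q})$ for some $\nu$.} Let $\alpha,\mathrm{pr}\colon G\times\mathfrak{g}\to\mathfrak{g}$ be the action $(g,Y)\mapsto gYg^{-1}$ and the projection. They differ by an automorphism of $G\times\mathfrak{g}$, so both are smooth with fibers $G$, and (F4) applies. Since $\widetilde{\mathfrak{g}}_h^\perp\to\mathfrak{g}$ is $G$-equivariant, its pullbacks along $\alpha$ and along $\mathrm{pr}$ are both $G\times\widetilde{\mathfrak{g}}_h^\perp\to G\times\mathfrak{g}$, and (F1) gives $\alpha^*K_h^\perp\cong\mathrm{pr}^*K_h^\perp$. Compare perverse cohomology in the degree where $\mathcal{P}$ occurs. By the Jordan--H\"older theorem, $\alpha^*\mathcal{P}\cong\mathrm{pr}^*\mathcal{P}'$ for some simple summand $\mathcal{P}'$. Restriction to $\{e\}\times\mathfrak{g}$ gives $\mathcal{P}\cong\mathcal{P}'$, so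
\begin{equation}\label{eq:equiv}
\alpha^*\mathcal{P}\cong\mathrm{pr}^*\mathcal{P}.
\end{equation}
Restriction of \eqref{eq:equiv} to $\{g\}\times\mathfrak{g}$ shows that $\mathcal{P}$ is isomorphic to each of its translates. Its support is therefore an irreducible closed union of finitely many nilpotent orbits, hence equal to some $\overline{O}_\nu$. Write $\mathcal{P}=IC(\overline{O}_\nu,\mathcal{L}^\circ)$ with $\mathcal{L}^\circ$ irreducible on a dense open $Z^\circ\subseteq O_\nu$. The translates of $Z^\circ$ cover $O_\nu$, so $\mathcal{P}|_{O_\nu}=\mathcal{L}[\dim O_\nu]$ for a local system $\mathcal{L}$ on $O_\nu$ extending $\mathcal{L}^\circ$. Restriction of \eqref{eq:equiv} to $G\times\{Y\}$, $Y\in O_\nu$, shows that the pullback of $\mathcal{L}$ under the orbit map $G\to O_\nu$ is constant. The orbit map is a fiber bundle with fiber the centralizer $G_Y$. This is the group of invertible elements of the algebra of matrices commuting with $Y$, the complement of a hypersurface in a complex vector space, and so it is connected. Hence $\pi_1(G)\to\pi_1(O_\nu)$ is onto and $\mathcal{L}$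 has trivial monodromy. Then $\mathcal{L}^\circ$ is constant and irreducible, so it is $\mathbb{Q}$.

\emph{Step 3: every $IC(\overline{O}_\nu,\mathbb{Q})$ occurs for $h=\mathrm{id}$.} Now $\widetilde{\mathfrak{g}}_{\mathrm{id}}^\perp=G\times_B\mathfrak{n}\to\mathcal{N}$ is the Springer resolution, with fibers $\mathcal{B}_{N_\nu}$. Since $\dim\mathcal{B}_{N_\nu}=\frac12\operatorname{codim}_{\mathcal{N}}O_\nu$ (Steinberg, Spaltenstein), it is semismall, and it is locally trivial over each orbit by equivariance. By (F6) and Step~2, $K^\perp_{\mathrm{id}}[\dim\mathcal{N}]$ is a direct sum of sheaves $IC(\overline{O}_\nu,\mathbb{Q})$, the multiplicity being the number, at least $1$, of components of maximal dimension of $\mathcal{B}_{N_\nu}$ (Borho--MacPherson). Shifting \eqref{eq:fourier} by $\dim\mathrm{Fl}$ and using $\dim\mathfrak{b}+\dim\mathrm{Fl}=n^2$ and $\dim\mathfrak{n}+\dim\mathrm{Fl}=\dim\mathcal{N}$, we get $K^\perp_{\mathrm{id}}[\dim\mathcal{N}]\cong\mathbb{F}(K[n^2])$.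

\emph{Step 4: transform back.} By Steps 1--3, $\mathbb{F}(K_h)$ is a direct sum of shifts of direct summands of $\mathbb{F}(K[n^2])$. All these complexes are conic, so $\mathbb{F}^{-1}$ applies, and $K_h$ is a direct sum of shifts of direct summands of $K[n^2]$. By \eqref{eq:K}, $K[n^2]$ is a semisimple perverse sheaf with constituents $C_\mu[n^2]$, so each of its direct summands is a direct sum of copies of these.
\end{proof}

\subsection*{The transfer lemma}
Fix isomorphisms as in \eqref{eq:K} and Proposition~\ref{prop:decomp}. For $U\subseteq\mathfrak{g}$ open and $X\in U$, consider the natural maps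
\[
\mathrm{res}^h_{U,X}\colon H^*(\pi_h^{-1}(U))\to H^*(\mathrm{Hess}(X,h)),\qquad \sigma^\mu_{U,X}\colon H^*(U,C_\mu)\to (C_\mu)_X .
\]
The map $H^*(U,C)\to C_X$ is functorial and additive in $C$, so by (F1)
\begin{equation}\label{eq:res}
\mathrm{res}^{\mathrm{id}}_{U,X}=\bigoplus_\mu\sigma^\mu_{U,X}\otimes\mathrm{id}_{S^\mu},\qquad \mathrm{res}^{h}_{U,X}=\bigoplus_\mu\sigma^\mu_{U,X}\otimes\mathrm{id}_{W^\bullet_\mu},
\end{equation}
where the decomposition of the source does not depend on $X$. For $U=\mathfrak{g}$ the space $\widetilde{\mathfrak{g}}_h$ is a vector bundle over $\mathrm{Fl}$, so $H^*(\widetilde{\mathfrak{g}}_h)=H^*(\mathrm{Fl})$ and $\mathrm{res}^h_{\mathfrak{g},X}=\rho^h_X$.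

\begin{lemma}\label{lem:transfer}
Let $X,X'\in U$.
\begin{enumerate}
\item[(i)] If $\mathrm{res}^{\mathrm{id}}_{U,X}$ is injective (surjective), then so are all $\sigma^\mu_{U,X}$ and all $\mathrm{res}^h_{U,X}$.
\item[(ii)] If $\ker\mathrm{res}^{\mathrm{id}}_{U,X}=\ker\mathrm{res}^{\mathrm{id}}_{U,X'}$, then $\ker\sigma^\mu_{U,X}=\ker\sigma^\mu_{U,X'}$ for all $\mu$ and $\ker\mathrm{res}^h_{U,X}=\ker\mathrm{res}^h_{U,X'}$ for all $h$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:res}, the kernel of $\mathrm{res}^{\mathrm{id}}_{U,X}$ is $\bigoplus_\mu\ker\sigma^\mu_{U,X}\otimes S^\mu$ and its cokernel is $\bigoplus_\mu\operatorname{coker}\sigma^\mu_{U,X}\otimes S^\mu$. Since $S^\mu\neq0$, these determine each $\ker\sigma^\mu_{U,X}$ and vanish only if every term vanishes. The same formulas with $W^\bullet_\mu$ in place of $S^\mu$ give the kernel and cokernel of $\mathrm{res}^h_{U,X}$.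
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:springer}, $\rho^{\mathrm{id}}_X$ and $\rho^{\mathrm{id}}_{N_\lambda}$ have the same kernel, the image of $\mathrm{Ann}(M_\lambda)$ in $H^*(\mathrm{Fl})$, and $\rho^{\mathrm{id}}_{N_\lambda}$ is surjective. Lemma~\ref{lem:transfer} with $U=\mathfrak{g}$ gives (1) and (2). The maps $\rho^h$ are homomorphisms of graded rings, so
\[
H^*(\mathrm{Hess}(N_\lambda,h))\cong H^*(\mathrm{Fl})/\ker\rho^h_{N_\lambda}=H^*(\mathrm{Fl})/\ker\rho^h_X\cong\operatorname{im}\rho^h_X .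
\]
Comparing dimensions in degree $i$ gives $b_i\le a_i$.
\end{proof}

\section{The case of equality}\label{sec:equality}

Let $n\ge2$ and $\tau=(n-1,1)$. We prove Theorem~\ref{thm:B} with $W^\bullet=W^\bullet_\tau(h)$. The block $C_\tau$ is the one that counts eigenvalues: over $\mathfrak{g}^{rs}$ the sum $\mathcal{L}_{(n)}\oplus\mathcal{L}_\tau$ has as monodromy the permutation representation on the $n$ eigenvalues.

\begin{lemma}\label{lem:tau}
If $X\in\mathfrak{g}$ has $r$ distinct eigenvalues, then $\dim\mathcal{H}^0(C_\tau)_X\ge r-1$. If $N$ is nilpotent, then $\mathcal{H}^0(C_\tau)_N=0$.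
\end{lemma}

\begin{proof}
By (F3), $\mathcal{H}^0(C_\tau)=j_*\mathcal{L}_\tau$ for $j\colon\mathfrak{g}^{rs}\hookrightarrow\mathfrak{g}$, so the stalk at $X$ is the direct limit of the spaces $\Gamma(U\cap\mathfrak{g}^{rs},\mathcal{L}_\tau)$ over balls $U$ around $X$. The set $U\cap\mathfrak{g}^{rs}$ is connected, being the complement of a hypersurface in a ball. So the transition maps are injective, and the space of sections is $(S^\tau)^\Gamma$, where $\Gamma\subseteq S_n$ is the image of $\pi_1(U\cap\mathfrak{g}^{rs})$. For small $U$ the eigenvalues of every $Y\in U$ lie in $r$ disjoint discs around the eigenvalues of $X$, each disc containing at least one, and loops in $U\cap\mathfrak{g}^{rs}$ permute eigenvalues only within discs. So $\Gamma$ has at least $r$ orbits on $\{1,\dots,n\}$, which gives $\dim(\mathbb{Q}^n)^\Gamma\ge r$ and $\dim(S^\tau)^\Gamma\ge r-1$.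

For $N$ nilpotent, $H^0(\mathcal{B}_N)=\mathbb{Q}$, because $\mathcal{B}_N\neq\emptyset$ and $\rho^{\mathrm{id}}_N$ is surjective. In \eqref{eq:K} the summand $C_{(n)}=\mathbb{Q}_{\mathfrak{g}}$ accounts for this class, so $\mathcal{H}^0(C_\tau)_N=0$.
\end{proof}

To decide whether $W_\tau^\bullet$ vanishes we look for two matrices whose stalks differ only in the block $C_\tau$. Let $N$ be the regular nilpotent matrix $e_k\mapsto e_{k-1}$, $e_1\mapsto0$. Let $N'$ agree with $N$ on $e_1,\dots,e_{n-1}$ and kill $e_n$, let $\varepsilon$ be the projection onto $\langle e_n\rangle$ along $E'=\langle e_1,\dots,e_{n-1}\rangle$, and put $X_1=N'+\varepsilon$.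

\begin{lemma}\label{lem:diff}
$\mathrm{Poin}(\mathrm{Hess}(N,h);t)=\sum_j\dim W^j_{(n)}\,t^j$, and
\begin{equation}\label{eq:diff}
\mathrm{Poin}(\mathrm{Hess}(X_1,h);t)-\mathrm{Poin}(\mathrm{Hess}(N,h);t)=\sum_j\dim W_\tau^j\,t^j .
\end{equation}
\end{lemma}

\begin{proof}
The only $N$-stable subspaces are the $\ker N^i$, so $\mathcal{B}_N$ is a point. By \eqref{eq:K}, the only nonzero stalk $(C_\mu)_N$ is that of $C_{(n)}$. For $X_1$, Lemma~\ref{lem:split}(i) with $E'\oplus\langle e_n\rangle$ has $n$ words, each giving a point. By \eqref{eq:K} and Lemma~\ref{lem:tau} with $r=2$,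
\[
n=\dim K_{X_1}\ge1+(n-1)\dim\mathcal{H}^0(C_\tau)_{X_1}\ge n .
\]
So only $C_{(n)}$ and $C_\tau$ have nonzero stalks at $X_1$, each one-dimensional and in degree $0$. Proposition~\ref{prop:decomp} gives both formulas.
\end{proof}

\begin{lemma}\label{lem:nonzero}
$W^\bullet_\tau\neq0$ if and only if $h(1)<n$.
\end{lemma}

\begin{proof}
If $h(1)=n$, then $h=(n,\dots,n)$, both varieties in \eqref{eq:diff} are $\mathrm{Fl}$, and $W^\bullet_\tau=0$. Let $h(1)<n$. It suffices to show that the left side of \eqref{eq:diff} is nonzero at $t=-1$, where it is a difference of Euler characteristics. We use the fact that $\chi(Z)=\chi(Z^{\mathbb{C}^*})$ for an algebraic action of $\mathbb{C}^*$ on a complex variety $Z$.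

Let $\gamma(s)=\mathrm{diag}(s,s^2,\dots,s^n)$. Then $\gamma(s)N\gamma(s)^{-1}=s^{-1}N$, and the same holds for $N'$. The fixed points of $\gamma$ on $\mathrm{Fl}$ are the coordinate flags $V^w_i=\langle e_k:w(k)\le i\rangle$, $w\in S_n$; here $w(k)$ is the step at which $e_k$ enters. For $2\le k\le n$ consider the condition
\[
(*_k)\qquad w(k-1)\le h(w(k)).
\]
The flag $V^w_\bullet$ lies in $\mathrm{Hess}(N,h)$ if and only if $w(k-1)\le h(i)$ whenever $k\geq 2$ and $w(k)\le i$. Since $h$ is weakly increasing, this is the conjunction of $(*_2),\dots,(*_n)$. As $\gamma$ acts on $\mathrm{Hess}(N,h)$, the number of such $w$ is $\chi(\mathrm{Hess}(N,h))$.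

The group $\gamma$ does not scale $X_1$, so we first remove the semisimple part. The group $\delta(s)=\mathrm{diag}(1,\dots,1,s)$ commutes with $X_1$ and acts on $\mathrm{Hess}(X_1,h)$. A flag is fixed by $\delta$ if and only if $\varepsilon V_i\subseteq V_i$ for all $i$. For such a flag $\varepsilon V_i\subseteq V_i\subseteq V_{h(i)}$, so $X_1V_i\subseteq V_{h(i)}$ is equivalent to $N'V_i\subseteq V_{h(i)}$. The fixed locus is thus the set of $\delta$-fixed flags in $\mathrm{Hess}(N',h)$. The group $\gamma$ acts on this set, since it scales $N'$ and commutes with $\delta$, and its fixed points are the $V^w_\bullet$ satisfying $(*_2),\dots,(*_{n-1})$.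

The difference of Euler characteristics is therefore the number of $w$ that satisfy $(*_2),\dots,(*_{n-1})$ and violate $(*_n)$. Take $w(n)=1$ and $w(k)=k+1$ for $k<n$. For $2\le k\le n-1$, $(*_k)$ reads $k\le h(k+1)$, which holds. Condition $(*_n)$ reads $n\le h(1)$, which fails. So the difference is positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n\ge2$. By Proposition~\ref{prop:decomp},
\[
a_k-b_k=\sum_\mu\sum_{i+j=k}\bigl(\dim\mathcal{H}^i(C_\mu)_X-\dim\mathcal{H}^i(C_\mu)_{N_\lambda}\bigr)\dim W^j_\mu .
\]
By Proposition~\ref{prop:springer} and Lemma~\ref{lem:transfer}, the maps $\sigma^\mu_{\mathfrak{g},X}$ and $\sigma^\mu_{\mathfrak{g},N_\lambda}$ have the same kernel, hence the same rank in each degree, and the second is surjective. So every term of the sum is nonnegative. By Lemma~\ref{lem:tau} the term with $\mu=\tau$, $i=0$ is at least $(r-1)\dim W^k_\tau$. With Lemma~\ref{lem:nonzero} this proves the first assertion, and it shows that some $a_k$ exceeds $b_k$ when $r\ge2$ and $h\neq(n,\dots,n)$. If $r=1$, which is automatic for $n=1$, then $X$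 is a scalar plus a conjugate of $N_\lambda$ and the two varieties are isomorphic. If $h=(n,\dots,n)$, both are $\mathrm{Fl}$.
\end{proof}

\begin{example}\label{ex:mult}
Let $h=(2,3,3)$. By Example~\ref{ex:233} and Lemma~\ref{lem:diff}, $W_{(3)}^\bullet$ has graded dimension $1+2t^2+t^4$ and $W^\bullet_{(2,1)}$ has graded dimension $t^2$. At a regular semisimple point the stalk of $C_\mu$ is $S^\mu$, and $1+4t^2+t^4=(1+2t^2+t^4)+2t^2$ leaves $W_{(1,1,1)}^\bullet=0$. The differences found in Example~\ref{ex:233} equal $(r-1)t^2$, so the bound of Theorem~\ref{thm:B} is attained. It can be strict: for $h=\mathrm{id}$ the space $W^\bullet_{(2,1)}=S^{(2,1)}$ lies in degree $0$, while $a_2-b_2=1$ in Example~\ref{ex:id}.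
\end{example}

\section{Specialization near an arbitrary matrix}\label{sec:local}

When $X$ is nilpotent, the injectivity in Theorem~\ref{thm:C} follows from Theorem~\ref{thm:A}, because every class on $\mathrm{Hess}(X,h)$ comes from $\mathrm{Fl}$. For general $X$ this fails already in degree $0$, as $\mathcal{B}_X$ is disconnected. On each piece $\mathcal{B}_X^\omega$ it remains true, so we spread the decomposition by words over a neighborhood of $X$ and argue piece by piece.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $c_1,\dots,c_r$ be the eigenvalues of $X$, with multiplicities $m_j$ and Jordan types $\mu^{(j)}$, and choose disjoint discs $\Omega_j\ni c_j$. Let $U$ be a ball around $X$ so small that $\mathrm{res}^h_{U,X}$ is an isomorphism for each of the finitely many $h$, which is possible by (F1) and (F2), and that every $Y\in U$ has exactly $m_j$ eigenvalues in $\Omega_j$, counted with multiplicity. Let $E_j(Y)$ be the sum of the generalized eigenspaces of $Y$ for the eigenvalues in $\Omega_j$.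

\emph{Words over $U$.} For $(V_\bullet,Y)\in\pi^{-1}(U)$ let $\omega(i)=j$ if the eigenvalue of $Y$ on $V_i/V_{i-1}$ lies in $\Omega_j$. This eigenvalue depends continuously on $(V_\bullet,Y)$, so $\pi^{-1}(U)=\bigsqcup_\omega U^\omega$ with open and closed pieces. The part of $U^\omega$ over $Y$ is the set $\mathcal{B}_Y^\omega$ of Lemma~\ref{lem:split} for the decomposition $\bigoplus_jE_j(Y)$. The isomorphism $\mathrm{res}^{\mathrm{id}}_{U,X}$ is the direct sum of the restrictions $H^*(U^\omega)\to H^*(\mathcal{B}_X^\omega)$, so each of these is an isomorphism.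

\emph{Comparison of kernels.} Let $X'\in U$ and let $X'|_{E_j(X')}$ lie in the sheet indexed by $\nu^{(j)}\vdash m_j$. Then $X'\in\mathfrak{g}_\nu$ with $\nu=\sum_j\nu^{(j)}$. By Proposition~\ref{prop:springer} and Lemma~\ref{lem:split}(ii), the kernels $J^\omega$ of $\mathbb{Q}[x]\to H^*(\mathcal{B}^\omega_X)$ and $J'^\omega$ of $\mathbb{Q}[x]\to H^*(\mathcal{B}^\omega_{X'})$ are
\[
J^\omega=\mathrm{Ann}\Bigl(\bigotimes_jM_{\mu^{(j)}}(\omega^{-1}(j))\Bigr),\qquad J'^\omega=\mathrm{Ann}\Bigl(\bigotimes_jM_{\nu^{(j)}}(\omega^{-1}(j))\Bigr).
\]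
A polynomial that vanishes on $\mathcal{B}^\omega_X$ vanishes on $U^\omega$, hence on $\mathcal{B}^\omega_{X'}$. So $J^\omega\subseteq J'^\omega$, and by Lemma~\ref{lem:inverse}(i) the second tensor product is contained in the first. Each factor contains $1$ and is graded. Setting all variables outside $\omega^{-1}(j)$ equal to zero therefore maps the two tensor products onto their $j$-th factors, and we obtain $M_{\nu^{(j)}}\subseteq M_{\mu^{(j)}}$ for every $j$.

\emph{Injectivity.} Suppose $\nu=\lambda$. By \eqref{eq:rigid}, $n(\nu^{(j)})\le n(\mu^{(j)})$ for all $j$, and by additivity both sides sum to $n(\lambda)$. So equality holds for each $j$, and \eqref{eq:rigid} gives $\nu^{(j)}=\mu^{(j)}$. Hence $J^\omega=J'^\omega$ for all $\omega$. The map $\mathbb{Q}[x]\to H^*(\mathcal{B}_X^\omega)=\bigotimes_jH^*(\mathcal{B}_{N_{\mu^{(j)}}})$ is surjective by Lemma~\ref{lem:split}(i) and Proposition~\ref{prop:springer}. So for a class $z=(z_\omega)\in H^*(\pi^{-1}(U))$ each $z_\omega$ is represented by a polynomial $f_\omega$. If $z$ vanishes on $\mathcal{B}_{X'}$, then $f_\omega\in J'^\omega=J^\omega$,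 so $z_\omega$ vanishes on $\mathcal{B}^\omega_X$ and $z_\omega=0$. Thus $\mathrm{res}^{\mathrm{id}}_{U,X'}$ is injective, and by Lemma~\ref{lem:transfer}(i) so is $\mathrm{res}^h_{U,X'}$ for every $h$.

\emph{Converse.} Suppose that $\mathrm{res}^{\mathrm{id}}_{U,X'}$ is injective. The maps from $\mathbb{Q}[x]$ to $H^*(\mathcal{B}_X)$ and to $H^*(\mathcal{B}_{X'})$ are both the map $\mathbb{Q}[x]\to H^*(\pi^{-1}(U))$ followed by an injection, so $J_X=J_{X'}$. By Proposition~\ref{prop:springer} and Lemma~\ref{lem:inverse}(i), $M_\lambda=M_\nu$, and \eqref{eq:rigid} gives $\nu=\lambda$.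
\end{proof}

\begin{thebibliography}{9}

\bibitem{HPR}
Megumi Harada, Martha Precup, Colleen Robichaux, \emph{Dimensions of type $A$ Hessenberg varieties over a fixed sheet}, arXiv:2608.25205 (2026).

\bibitem{KS}
Kashiwara, Schapira, \emph{Sheaves on Manifolds}.

\end{thebibliography}
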